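\title{Abelian covers of random Heegaard splittings}

\begin{abstract}
Glue two handlebodies of genus $g\ge 2$ by a random walk of length $L$ in the mapping class group. We prove that the probability that the maximal abelian cover of the resulting 3-manifold has positive first Betti number tends to $0$ as $L\to\infty$, for every genus and every finite symmetric generating set containing the identity. This answers a question of Dunfield and Thurston. For finite abelian covers whose deck group has exponent at most $N$ the probability is at most $CN^{g+1}e^{-cL}$. The proof resamples separating Dehn twists inside the walk, which leaves the first homology group unchanged, and establishes a spectral gap for their action on twisted homology that is uniform in the character. A switching argument shows that the first homology group has subexponentially many cyclic subgroups, so that a union bound over Galois orbits of characters applies.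
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix an integer $g\ge2$. Let $H$ be a handlebody of genus $g$, let $\Sigma=\partial H$, and let $\mathcal M$ be the mapping class group of $\Sigma$, the group of isotopy classes of orientation-preserving homeomorphisms. For $\phi\in\mathcal M$ let $H_\phi$ be a second copy of $H$ whose boundary is identified with $\Sigma$ so that the inclusion $\Sigma\to H_\phi$ is the composition $\Sigma\xrightarrow{\phi^{-1}}\Sigma\subset H$, and let
\[
M_\phi=H\cup_\Sigma H_\phi .
\]
Thus a loop in $\Sigma$ is null-homotopic in $H_\phi$ exactly when it is the image under $\phi$ of a loop that is null-homotopic in $H$. The opposite convention replaces $\phi$ by $\phi^{-1}$ and gives the same manifold with the two handlebodies exchanged.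

Fix a finite generating set $T$ of $\mathcal M$ with $T=T^{-1}$ and $1\in T$. A \emph{random Heegaard splitting} of genus $g$ and length $L$ is the manifold $M_\phi$ for $\phi=s_1\cdots s_L$, where $(s_1,\dots,s_L)$ is uniformly distributed in $T^L$. All probabilities refer to this model, and limits are taken as $L\to\infty$.

We write $\beta_1$ for the first Betti number, the possibly infinite dimension of the first rational homology. For a finite group $Q$, a \emph{$Q$-cover} of $M$ is a connected regular cover with deck group $Q$; it comes from an epimorphism $\pi_1(M)\to Q$. An \emph{abelian cover} is a connected regular cover with abelian deck group. The \emph{maximal abelian cover} $\widehat M$ corresponds to the commutator subgroup of $\pi_1(M)$; its deck group is $H_1(M;\mathbb Z)$, and it covers every abelian cover of $M$.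

Dunfield and Thurston \cite{DT} proved that for a fixed finite abelian group $Q$, the probability that a random Heegaard splitting of genus $2$ has a $Q$-cover with $\beta_1>0$ tends to $0$. They posed the following as an open question: what is the probability that the maximal abelian cover of a random Heegaard splitting of genus $g$ has $\beta_1>0$? A statement about a fixed $Q$ does not directly address this, because the deck group $H_1(M_\phi;\mathbb Z)$ varies with $\phi$.

\subsection{First cases and a guess}

In genus one the fundamental group is cyclic, so the maximal abelian cover is simply connected and there is nothing to ask. For $g\ge2$ both outcomes occur. If $M_\phi$ is a homology sphere, for instance $S^3$, then $\widehat M_\phi=M_\phi$ has $\beta_1=0$. If $\phi=1$, then $M_\phi$ is the double of $H$, its fundamental group is free of rank $g$, and $\widehat M_\phi$ has $\beta_1=\infty$.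

Write $H_1(\Sigma)$ for $H_1(\Sigma;\mathbb Z)$, let $\omega$ be the intersection form on it, and let $\lambda$ be the kernel of $H_1(\Sigma)\to H_1(H;\mathbb Z)$. We write $\phi$ also for the action of $\phi$ on homology. Then
\[
A_\phi:=H_1(M_\phi;\mathbb Z)=H_1(\Sigma)/(\lambda+\phi\lambda).
\]
When $A_\phi$ is finite, $\beta_1(\widehat M_\phi)$ is the sum, over the characters $\chi$ of $A_\phi$, of the dimensions of the twisted homology groups $H_1(M_\phi;\mathbb C_\chi)$. For $\chi\ne1$ this group is nonzero exactly when two subspaces of dimension $g-1$, one for each handlebody, meet nontrivially in a space of dimension $2g-2$ (Proposition~\ref{prop:criterion}). This is the vanishing of a single determinant, so one expects it to be unlikely for each $\chi$, and one guesses the answer $0$. The guess needs care. The general bound on the number of characters is $|A_\phi|\le e^{C_0L}$, so a bound $e^{-cL}$ for each character suffices for a union bound only if $c>C_0$, and the constant $c$ that we obtain is small.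

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $g\ge2$ and every $T$,
\[
\lim_{L\to\infty}\Pr\bigl(\text{the maximal abelian cover of }M_\phi\text{ has }\beta_1>0\bigr)=0 .
\]
\end{theorem}

So the limit exists and depends on neither $g$ nor $T$. The method gives more for covers of controlled exponent.

\begin{theorem}\label{thm:covers}
Let $g\ge2$ and $T$ be as above.
\begin{enumerate}
\item[(1)] There are $C,c>0$ depending only on $g$ and $T$ such that for all $L,N\ge1$, the probability that $M_\phi$ has an abelian cover with finite deck group of exponent at most $N$ and with $\beta_1>0$ is at most $CN^{g+1}e^{-cL}$. In particular, for every fixed finite abelian group $Q$, the probability that $M_\phi$ has a $Q$-cover with $\beta_1>0$ decays exponentially in $L$.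
\item[(2)] If $Q$ is a finite abelian group generated by $g$ elements, the probability that $M_\phi$ has a $Q$-cover with $\beta_1>0$ is at least $|T|^{-L}$ for every $L$; otherwise $M_\phi$ never has a $Q$-cover. The probability in Theorem~\ref{thm:main} is also at least $|T|^{-L}$ for every $L$.
\item[(3)] With probability tending to $1$, the group $H_1(M_\phi;\mathbb Z)$ is finite and every abelian cover of $M_\phi$ has $\beta_1=0$.
\end{enumerate}
\end{theorem}

The following statement about $A_\phi$ is what makes the union bound work.

\begin{proposition}\label{prop:cyclic}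
For every $\varepsilon>0$, the probability that $A_\phi$ is finite and has at most $e^{\varepsilon L}$ cyclic subgroups tends to $1$.
\end{proposition}

\subsection{The method}

The characters to be tested depend on $\phi$, so we split the randomness in two. A positive proportion of the blocks of the walk spell one of finitely many squares of separating Dehn twists. These act trivially on $H_1(\Sigma)$, so conditioning on everything except the choice of twist in each such block freezes $A_\phi$ and its characters. The twists act nontrivially on twisted homology, and we show that the remaining randomness makes $H_1(M_\phi;\mathbb C_\chi)\ne0$ exponentially unlikely, with a rate that does not depend on $\chi$ (Proposition~\ref{prop:resample}). Characters that generate the same cyclic group are Galois conjugate and have twisted homology of the same dimension, so only one character per cyclic subgroup must be tested, and Proposition~\ref{prop:cyclic} says that there are few of these.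

The hypothesis $1\in T$ lets us pad words to a common length, makes the walk equidistribute in finite quotients, and gives the lower bounds in Theorem~\ref{thm:covers}(2). The symmetry of $T$ is used to write every element of $\mathcal M$ as a product of elements of $T$.

\section{Mapping classes and homology}\label{sec:background}

The form $\omega$ on $H_1(\Sigma)\cong\mathbb Z^{2g}$ is unimodular. The subgroup $\lambda$ is spanned by the boundaries of $g$ disjoint meridian disks of $H$; it is a direct summand of rank $g$ on which $\omega$ vanishes, and it is spanned by half of a symplectic basis. Let $\pi=\pi_1(\Sigma,*)$, and let $\tau_c$ be the Dehn twist about a simple closed curve $c$. We use four textbook facts.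
\begin{enumerate}
\item[(M1)] The map $\mathcal M\to\operatorname{Sp}(2g,\mathbb Z)$ is onto, and $\operatorname{Sp}(2g,\mathbb Z)$ acts transitively on primitive vectors of $\mathbb Z^{2g}$. The kernel of the map is the \emph{Torelli group}.
\item[(M2)] On any oriented surface, $\tau_c$ acts on first homology by $x\mapsto x+s\,(x\cdot c)\,c$, where $c$ is oriented in either way and the sign $s=\pm1$ depends only on conventions. In particular twists about separating curves lie in the Torelli group.
\item[(M3)] If $c,c'$ are essential and $\tau_c^{\,j}=\tau_{c'}^{\,k}$ with $j,k\ne0$, then $c$ is isotopic to $c'$ and $j=k$.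
\item[(M4)] (Dehn--Nielsen--Baer.) Every automorphism of $\pi$ is induced by a homeomorphism of $(\Sigma,*)$.
\end{enumerate}

Call $x\in H_1(\Sigma;\mathbb Z/n)$ \emph{unimodular} if it is nonzero modulo every prime dividing $n$. The map $x\mapsto\omega(x,\cdot)$ identifies $H_1(\Sigma;\mathbb Z/n)$ with $\operatorname{Hom}(H_1(\Sigma),\mathbb Z/n)$, and unimodular vectors correspond to surjections.

\begin{lemma}\label{lem:equi}
Let $n\ge2$. The group $\mathcal M$ acts transitively on the unimodular vectors of $H_1(\Sigma;\mathbb Z/n)$. For each unimodular $x$, the laws of $\phi x$ and of $\phi^{-1}x$ converge to the uniform law on unimodular vectors as $L\to\infty$.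
\end{lemma}

\begin{proof}
By (M1), transitivity follows once every unimodular vector has a primitive integral lift. Take a lift $(x_1,\dots,x_{2g})$ with $x_1\ne0$, and use the Chinese remainder theorem to add a multiple of $n$ to $x_2$ so that $x_2$ is prime to every prime $p\mid x_1$ with $p\nmid n$. A prime dividing all coordinates would then divide $n$, contrary to unimodularity.

Let $G$ be the finite image of $\mathcal M$ in the automorphism group of $H_1(\Sigma;\mathbb Z/n)$. The image of the walk is a Markov chain on $G$ that is irreducible because $T$ generates, aperiodic because $1\in T$, and preserves the uniform measure; so its law converges to the uniform measure. If $\gamma$ is uniform in $G$, then $\gamma x$ and $\gamma^{-1}x$ are uniform on the orbit of $x$.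
\end{proof}

The group $A_\phi$ is the cokernel of the map $\lambda\to H_1(\Sigma)/\lambda$, $x\mapsto\phi x$, which is given by a $g\times g$ integer matrix whose entries grow at most exponentially in $L$. When $A_\phi$ is finite its order is the absolute value of the determinant, so there is $C_0=C_0(g,T)$ with
\begin{equation}\label{eq:size}
|A_\phi|\le e^{C_0L}\qquad\text{whenever $A_\phi$ is finite and } L\ge1 .
\end{equation}
We identify characters of $A_\phi$ with the characters of $H_1(\Sigma)$ that are trivial on $\lambda+\phi\lambda$.

\section{Twisted homology and Lagrangian subspaces}\label{sec:twisted}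

\subsection{Definitions}

Let $X$ be a connected finite complex and $\chi\colon H_1(X;\mathbb Z)\to\mathbb C^*$ a character of finite order $n$. Let $\tilde X\to X$ be the cover corresponding to the kernel of $\chi$ on $\pi_1(X)$, with a base point $\tilde*$. Its deck group $G_\chi$ is cyclic of order $n$: a loop $\eta$ determines the deck transformation $t_\eta$ that takes $\tilde*$ to the endpoint of the lift of $\eta$ at $\tilde*$, and $\chi(t_\eta):=\chi(\eta)$ defines a faithful character of $G_\chi$. The \emph{twisted homology} $H_i(X;\mathbb C_\chi)$ is the subspace of $H_i(\tilde X;\mathbb C)$ on which each $t\in G_\chi$ acts by the scalar $\chi(t)$. For $\chi=1$ it is $H_i(X;\mathbb C)$.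

Recall the transfer isomorphism: if a finite group $G$ acts freely on $Y$, then $H_i(Y/G;\mathbb C)$ is the space of $G$-invariants in $H_i(Y;\mathbb C)$. In particular $\beta_1$ does not decrease in finite regular covers.

\begin{lemma}\label{lem:twisted}
Let $X$ be a connected finite complex.
\begin{enumerate}
\item[(a)] If $X_Q\to X$ is an abelian cover with finite deck group $Q$, then $\beta_1(X_Q)=\sum_{\chi\in\widehat Q}\dim H_1(X;\mathbb C_\chi)$, where characters of $Q$ are viewed as characters of $H_1(X;\mathbb Z)$.
\item[(b)] If $\chi,\chi'$ have finite order and generate the same cyclic group of characters, then $\dim H_1(X;\mathbb C_\chi)=\dim H_1(X;\mathbb C_{\chi'})$.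
\item[(c)] The sum $\sum_i(-1)^i\dim H_i(X;\mathbb C_\chi)$ is the Euler characteristic of $X$, and $H_0(X;\mathbb C_\chi)=0$ if $\chi\ne1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Decompose $H_1(X_Q;\mathbb C)$ into eigenspaces of $Q$. The $\chi$-eigenspace lies in the invariants of $\ker(\chi|_Q)$, which by transfer form $H_1(\tilde X;\mathbb C)$.

(b) The two characters have the same kernel, hence the same cover $\tilde X$. For a generator $t$ of the deck group, $\chi(t)$ and $\chi'(t)$ are primitive $n$-th roots of unity. The operator $t$ on $H_1(\tilde X;\mathbb Q)$ has finite order and rational characteristic polynomial, and the $n$-th cyclotomic polynomial is irreducible over $\mathbb Q$, so the two eigenvalues have the same multiplicity.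

(c) The cellular chain groups of $\tilde X$ are free $\mathbb C[G_\chi]$-modules with one generator for each cell of $X$, so their $\chi$-eigenspaces form a complex with one dimension for each cell. Its homology is $H_*(X;\mathbb C_\chi)$. Finally $G_\chi$ acts trivially on $H_0(\tilde X;\mathbb C)$.
\end{proof}

\subsection{The surface}

Let $\chi$ be a nontrivial character of $H_1(\Sigma)$ of finite order $n$, and put $V_\chi=H_1(\Sigma;\mathbb C_\chi)$. The deck group acts trivially on $H_0$ and $H_2$ of the closed oriented surface $\tilde\Sigma$, so $\dim V_\chi=2g-2$ by Lemma~\ref{lem:twisted}(c). Extend the intersection form of $\tilde\Sigma$ bilinearly to complex coefficients and set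
\[
\langle x,y\rangle=\tfrac1n\,x\cdot\bar y .
\]
This form is linear in $x$, conjugate-linear in $y$, and \emph{skew-Hermitian}: $\langle y,x\rangle=-\overline{\langle x,y\rangle}$. It is nondegenerate on $H_1(\tilde\Sigma;\mathbb C)$ and invariant under deck transformations, so different eigenspaces are orthogonal and the restriction to $V_\chi$ is nondegenerate.

A mapping class $\phi$ lifts to a homeomorphism $\tilde\phi$ from the cover for $\chi\phi$ (that is, $\chi\circ\phi_*$) to the cover for $\chi$, and $\tilde\phi\,t_\eta=t_{\phi(\eta)}\tilde\phi$. It therefore induces an isometry $V_{\chi\phi}\to V_\chi$. Changing the lift multiplies this isometry by a root of unity, and compositions correspond to compositions up to such scalars. We only use the action on subspaces, which is well defined.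

In a complex space $V$ of dimension $2h$ with a nondegenerate skew-Hermitian form, a \emph{Lagrangian} is a subspace of dimension $h$ on which the form vanishes identically.

\subsection{The two handlebodies}

Suppose $\chi\ne1$ is trivial on $\lambda$. Then $\chi$ is a character of $H_1(H;\mathbb Z)=H_1(\Sigma)/\lambda$, and the corresponding cover $\tilde H$ is a handlebody with $\partial\tilde H=\tilde\Sigma$, because $\pi\to\pi_1(H)$ is onto. Let $\Lambda_\chi$ be the kernel of $V_\chi\to H_1(H;\mathbb C_\chi)$.

The subspace $\Lambda_\chi$ is a Lagrangian. Indeed, $H$ is homotopy equivalent to a wedge of $g$ circles, so $\dim H_1(H;\mathbb C_\chi)=g-1$ by Lemma~\ref{lem:twisted}(c). The map $H_1(\tilde\Sigma;\mathbb C)\to H_1(\tilde H;\mathbb C)$ is onto and equivariant, hence onto on eigenspaces, so $\dim\Lambda_\chi=g-1$. The kernel of $H_1(\tilde\Sigma;\mathbb C)\to H_1(\tilde H;\mathbb C)$ is spanned by disjoint meridians of $\tilde H$; it contains $\Lambda_\chi$, is closed under conjugation, and the intersection form vanishes on it.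

\begin{proposition}\label{prop:criterion}
Let $\chi$ be a nontrivial character of $A_\phi$ of finite order. Then $\chi$ and $\chi\phi$ are trivial on $\lambda$, and
\[
H_1(M_\phi;\mathbb C_\chi)\ne0\iff\Lambda_\chi\cap\phi\Lambda_{\chi\phi}\ne0 .
\]
\end{proposition}

\begin{proof}
The map $V_\chi\to H_1(H_\phi;\mathbb C_\chi)$ is the composition of $\phi^{-1}\colon V_\chi\to V_{\chi\phi}$ with $V_{\chi\phi}\to H_1(H;\mathbb C_{\chi\phi})$, so it is onto with kernel $\phi\Lambda_{\chi\phi}$. The cover of $M_\phi$ defined by $\chi$ is $\tilde H\cup_{\tilde\Sigma}\tilde H_\phi$. Take $\chi$-eigenspaces in its Mayer--Vietoris sequence. Since $H_0(\Sigma;\mathbb C_\chi)=0$, the group $H_1(M_\phi;\mathbb C_\chi)$ is the cokernel of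
\[
V_\chi\longrightarrow V_\chi/\Lambda_\chi\oplus V_\chi/\phi\Lambda_{\chi\phi}.
\]
Both sides have dimension $2g-2$, so the cokernel is nonzero exactly when the kernel $\Lambda_\chi\cap\phi\Lambda_{\chi\phi}$ is nonzero.
\end{proof}

\subsection{Separating twists}

A separating twist fixes every character, so it acts on $V_\chi$. To describe the action, let $\Pi=\sum_{t\in G_\chi}\chi(t)^{-1}t$, an operator on chains and on homology of $\tilde\Sigma$ with $t\Pi=\Pi t=\chi(t)\Pi$; its image in homology lies in $V_\chi$. Let $c$ be an oriented separating simple closed curve. Since $[c]=0$ in $H_1(\Sigma)$, its preimage consists of $n$ disjoint closed curves $t\tilde c$, $t\in G_\chi$. Put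
\[
c_\chi=\Pi[\tilde c]\in V_\chi .
\]
Another orientation, lift or isotopic representative changes $c_\chi$ by a root of unity. For $x\in V_\chi$ we have $x\cdot t\tilde c=t^{-1}x\cdot\tilde c=\chi(t)^{-1}(x\cdot\tilde c)$, so
\begin{equation}\label{eq:pair}
\langle x,c_\chi\rangle=\frac1n\sum_t\chi(t)\,(x\cdot t\tilde c)=x\cdot\tilde c .
\end{equation}
Three consequences follow. First, $\langle c_\chi,c_\chi\rangle=0$, since the lifts are disjoint. Second, for two separating curves,
\begin{equation}\label{eq:integral}
\langle c_\chi,c'_\chi\rangle=\sum_t\chi(t)^{-1}(t\tilde c\cdot\tilde c')\in\mathbb Z[\zeta_n],\qquad \zeta_n=e^{2\pi i/n}.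
\end{equation}
Third, the lift $\prod_t\tau_{t\tilde c}$ of $\tau_c$ acts on $V_\chi$, by (M2), as
\[
x\longmapsto x+s\sum_t(x\cdot t\tilde c)\,t\tilde c=x+s\,\langle x,c_\chi\rangle\,c_\chi .
\]

For an isotropic vector $v$ in a skew-Hermitian space, let $\tau_v x=x+\langle x,v\rangle v$. This \emph{transvection} satisfies $\tau_v^kx=x+k\langle x,v\rangle v$, and it is an isometry because the cross terms $\overline{\langle y,v\rangle}\langle x,v\rangle$ and $\langle x,v\rangle\langle v,y\rangle$ in $\langle\tau_vx,\tau_vy\rangle$ cancel. So the pair $\{\tau_c^2,\tau_c^{-2}\}$ acts on $V_\chi$, up to scalars, as the pair $\{\tau_v^2,\tau_v^{-2}\}$ with $v=c_\chi$.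

\section{The mechanism in genus two}\label{sec:genus2}

We first isolate two facts about free groups, and then use them to treat a model case in genus two completely.

Let $v,v'$ be isotropic vectors with $z=\langle v,v'\rangle\ne0$. Their Gram matrix has determinant $|z|^2$, so they span a nondegenerate plane. Since $\langle v',v\rangle=-\bar z$, in the basis $v,v'$ of this plane
\begin{equation}\label{eq:matrices}
\tau_v^2=\begin{pmatrix}1&-2\bar z\\0&1\end{pmatrix},\qquad\tau_{v'}^2=\begin{pmatrix}1&0\\2z&1\end{pmatrix}.
\end{equation}
For general complex $z$ these matrices need not generate a free group: their product has trace $2-4|z|^2$, so it has order $4$ when $|z|^2=1/2$. Integrality rules this out.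

\begin{lemma}\label{lem:free}
If $z$ is a nonzero element of $\mathbb Z[\zeta_n]$, the matrices \eqref{eq:matrices} freely generate a free group of rank $2$.
\end{lemma}

\begin{proof}
The product of the conjugates $\sigma(z)$, $\sigma\in\operatorname{Gal}(\mathbb Q(\zeta_n)/\mathbb Q)$, is a nonzero integer, so $|\sigma(z)|\ge1$ for some $\sigma$. The Galois group is abelian, so $\sigma(\bar z)=\overline{\sigma(z)}$. Applying $\sigma$ to the entries is an isomorphism of matrix groups, so we may assume $|z|\ge1$. Call the matrices $a$ and $b$. If $|x|<|y|$ and $k\ne0$, then $a^k(x,y)=(x-2k\bar zy,y)$ has first coordinate of modulus at least $2|y|-|x|>|y|$. Thus $a^k$ maps $\{|x|<|y|\}$ into $\{|x|>|y|\}$, and with the coordinates exchanged $b^k$ maps $\{|x|>|y|\}$ into $\{|x|<|y|\}$. The ping-pong lemma states that two elements of infinite order whose nonzero powers move two disjoint nonempty sets into each other in this way generate a free group freely.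
\end{proof}

This is the reason for using squares of twists: the factor $2$ is what ping-pong needs.

Let a group $\Gamma$ act on a set $X$, and let $\nu$ be a finitely supported probability measure on $\Gamma$. It acts on $\ell^2(X)$ by $\nu f=\sum_\gamma\nu(\gamma)\,\gamma f$, where $(\gamma f)(x)=f(\gamma^{-1}x)$. If $f$ is the law of a random point $x$ and $\theta$ is independent of $x$ with law $\nu$, then $\nu f$ is the law of $\theta x$. If $\nu$ is symmetric, the operator is self-adjoint and its norm is the supremum of $|\langle\nu f,f\rangle|$ over finitely supported unit vectors $f$.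

\begin{lemma}\label{lem:kesten}
Let $F$ be free on $a,b$, let $\nu$ be uniform on $\{a^{\pm1},b^{\pm1}\}$, and let $F$ act on a set $X$ with all point stabilizers cyclic or trivial. Then $\|\nu\|_{\ell^2(X)}\le\sqrt3/2$.
\end{lemma}

\begin{proof}
The space $\ell^2(X)$ is an orthogonal sum over orbits, so let $X=F/R$.

If $R=1$ this is the upper bound in Kesten's theorem. We have $4|\langle\nu f,f\rangle|\le\sum2|f(x)||f(y)|$, summed over the edges $xy$ of a $4$-regular tree. Choose a root, let $x$ be the endpoint nearer to it, and use $2|f(x)||f(y)|\le\frac1{\sqrt3}|f(x)|^2+\sqrt3|f(y)|^2$. Each vertex other than the root receives weight $\frac3{\sqrt3}+\sqrt3=2\sqrt3$, and the root receives $\frac4{\sqrt3}<2\sqrt3$.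

Let $R=\langle r\rangle$ be infinite cyclic. We approximate functions on $F/R$ by functions on $F$ that are spread along cosets. Choose a representative $\hat x\in F$ of each coset $x$, and for $\gamma\in F$ write $\gamma\hat x=\widehat{\gamma x}\;r^{c(\gamma,x)}$ with $c(\gamma,x)\in\mathbb Z$. For finitely supported $f$ on $F/R$ put $f_k(\hat xr^i)=k^{-1/2}f(x)$ for $0\le i<k$ and $f_k(\hat xr^i)=0$ otherwise. Then $\|f_k\|=\|f\|$ and
\[
\langle\gamma f_k,f_k\rangle=\sum_xf(x)\overline{f(\gamma x)}\,\frac{\max(k-|c(\gamma,x)|,0)}k\longrightarrow\langle\gamma f,f\rangle\qquad(k\to\infty).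
\]
Hence $|\langle\nu f,f\rangle|=\lim_k|\langle\nu f_k,f_k\rangle|\le\frac{\sqrt3}2\|f\|^2$.
\end{proof}

\begin{example}\label{ex:genus2}
Let $g=2$. Fix $\psi\in\mathcal M$, a nontrivial character $\chi$ of $A_\psi$ of finite order $n$, and separating curves $c,c'$ with $z=\langle c_\chi,c'_\chi\rangle\ne0$. (Section~\ref{sec:curves} produces such curves, with $|z|=|1-\zeta|^2$ for a primitive $n$-th root of unity $\zeta$. This is small when $\zeta$ is near $1$, so the Galois step in Lemma~\ref{lem:free} is needed.) Let $\phi=\theta_1\cdots\theta_k\psi$ with $\theta_i$ independent and uniform in $\{\tau_c^{\pm2},\tau_{c'}^{\pm2}\}$. Then $A_\phi=A_\psi$ and $\chi\phi=\chi\psi$.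

The space $V_\chi$ is a plane with basis $v=c_\chi$, $v'=c'_\chi$. Its Lagrangians are the isotropic lines; since $\langle xv+yv',xv+yv'\rangle=2i\operatorname{Im}(x\bar yz)$, they form a circle $X$ in the projective line. Two lines meet nontrivially only if they are equal, so Proposition~\ref{prop:criterion} reads
\[
H_1(M_\phi;\mathbb C_\chi)\ne0\iff\theta_1\cdots\theta_k\,x_0=\Lambda_\chi,\qquad x_0=\psi\Lambda_{\chi\psi}.
\]
By \eqref{eq:integral} and Lemma~\ref{lem:free}, the group $F\subset\operatorname{SL}(V_\chi)$ generated by the matrices \eqref{eq:matrices} is free of rank $2$. The stabilizer of a line is a subgroup of $F$, hence free, and consists of triangular matrices, hence is solvable; so it is cyclic or trivial. Lemma~\ref{lem:kesten}, applied to $X$ as a discrete set, gives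
\[
\Pr\bigl(H_1(M_\phi;\mathbb C_\chi)\ne0\bigr)=\langle\nu^k\mathbf 1_{\{x_0\}},\mathbf 1_{\{\Lambda_\chi\}}\rangle\le(\sqrt3/2)^k .
\]
The bound does not depend on $\chi$, $n$, $z$ or $\psi$.
\end{example}

Two features of the true problem are missing from this example. In the walk, the twists are separated by other mapping classes, which change the character; we need finitely many curves that serve all characters at once (Section~\ref{sec:curves}). In higher genus the event $\Lambda\cap\Lambda'\ne0$ is no longer the event of hitting one point, and two twists move only a plane in $V_\chi$ (Sections~\ref{sec:gap} and~\ref{sec:resample}).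

\section{A finite family of separating curves}\label{sec:curves}

No single curve serves all characters. If $\chi$ is trivial on the homology of one side of $c$, that side lifts homeomorphically to $\tilde\Sigma$, so $\tilde c$ bounds and $c_\chi=0$. We construct good curves for one character in each $\mathcal M$-orbit, transport them, and extract a finite family by the Hilbert basis theorem.

\begin{proposition}\label{prop:curves}
There is a finite set $\mathcal C$ of pairwise non-isotopic essential separating simple closed curves such that for every nontrivial character $\chi$ of finite order some subset $\mathcal S\subset\mathcal C$ has the following properties: the vectors $c_\chi$, $c\in\mathcal S$, span $V_\chi$, and the graph on $\mathcal S$ with an edge $cc'$ whenever $\langle c_\chi,c'_\chi\rangle\ne0$ is connected.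
\end{proposition}

Call a sequence $(c_1,\dots,c_{2g-2})$ of separating curves \emph{good for $\chi$} if the Gram matrix of the vectors $(c_i)_\chi$ is nonsingular and $\langle(c_i)_\chi,(c_{i+1})_\chi\rangle\ne0$ for all $i$. This does not depend on orientations, lifts or representatives. The vectors of a good sequence form a basis of $V_\chi$, so the curves are essential and pairwise non-isotopic, and they have the two properties in the proposition.

\subsection{Normal form}

Realize $\Sigma$ as a $4g$-gon with boundary word $\prod_i[a_i,b_i]$, where $[x,y]=xyx^{-1}y^{-1}$; all vertices map to $*$. Let $\chi$ have order $n\ge2$ and write $\chi=\zeta^{f}$ with $\zeta$ a primitive $n$-th root of unity and $f\colon H_1(\Sigma)\to\mathbb Z/n$ onto. By Lemma~\ref{lem:equi}, $\mathcal M$ acts transitively on such surjections, so there is $\varphi\in\mathcal M$ with $\chi\varphi=\chi^0$, where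
\[
\chi^0(a_i)=\zeta,\qquad\chi^0(b_i)=1\qquad(1\le i\le g).
\]
This form is chosen so that $\chi^0$ is nontrivial on every handle. The isometry $\varphi\colon V_{\chi^0}\to V_\chi$ takes $c_{\chi^0}$ to $(\varphi c)_\chi$ up to a root of unity, so it carries a sequence good for $\chi^0$ to one good for $\chi$. In the next two subsections $\chi=\chi^0$.

\subsection{Pairing with the handle curves}

For $\gamma\in[\pi,\pi]$ the lift $\tilde\gamma$ at $\tilde*$ is closed; put $D(\gamma)=\Pi[\tilde\gamma]\in V_\chi$. Then
\begin{equation}\label{eq:D}
D(\gamma\gamma')=D(\gamma)+D(\gamma'),\qquad D(\eta\gamma\eta^{-1})=\chi(\eta)D(\gamma)\quad(\eta\in\pi),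
\end{equation}
the second because the lift of $\eta\gamma\eta^{-1}$ at $\tilde*$ is homologous to $t_\eta\tilde\gamma$.

Let $\delta_i$ be the diagonal of the polygon that cuts off the four sides spelling $[a_i,b_i]$. In $\Sigma$ it is a separating simple loop through $*$ representing $[a_i,b_i]$. It is the common boundary of two closed subsurfaces: the one-holed torus $\Sigma_i$, the image of the pentagon cut off, which contains the loops $a_i,b_i$; and $\Sigma_i'$, which contains $a_j,b_j,\delta_j$ for $j\ne i$. Let $\tilde\delta_i$ be the lift through $\tilde*$ and $u_i=D([a_i,b_i])=(\delta_i)_\chi$.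

\begin{lemma}\label{lem:pairing}
If $\gamma\in[\pi,\pi]$ is represented by a based loop in $\Sigma_i$ or by one in $\Sigma_i'$, then $\langle D(\gamma),u_i\rangle=0$. If $p$ is a based loop in $\Sigma_i$ and $q$ is one in $\Sigma_i'$, then
\[
\langle D([p,q]),u_i\rangle=\pm(1-\chi(p))(1-\chi(q)).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:pair} we must compute $x\cdot\tilde\delta_i$ for a cycle $x$. Suppose $x=y+y'$, where $y$ and $y'$ are chains of paths in the preimages of $\Sigma_i$ and $\Sigma'_i$. Then $\partial y=-\partial y'$ is supported on the preimage of $\delta_i$. Push $\tilde\delta_i$ into the preimage of $\Sigma_i$ across a thin annulus $N$. The pushed curve misses $y'$, and a path of $y$ crosses it algebraically $\pm(\mathbf 1[\text{end}\in N]-\mathbf 1[\text{start}\in N])$ times, with a sign that depends only on orientations. So $x\cdot\tilde\delta_i$ is $\pm$ the sum of the coefficients of $\partial y$ at points of $\tilde\delta_i$.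

In the first case $y=x$ or $y=0$, so $\partial y=0$. In the second case the lift of $pqp^{-1}q^{-1}$ at $\tilde*$ is the chain $\tilde p+t_p\tilde q-t_q\tilde p-\tilde q$. Hence $y=\Pi(\tilde p-t_q\tilde p)$ and
\[
\partial y=\Pi\bigl(t_p\tilde*-\tilde*-t_pt_q\tilde*+t_q\tilde*\bigr)=-(1-\chi(p))(1-\chi(q))\,\Pi\tilde* .
\]
In $\Pi\tilde*$ the point $\tilde*$ has coefficient $1$, and the points $t\tilde*$ with $t\ne1$ lie on the other components $t\tilde\delta_i$.
\end{proof}

\subsection{Curves linking adjacent handles}

By the lemma $\langle u_i,u_k\rangle=0$ for all $i,k$, so we need separating curves that pair nontrivially with the $u_i$. The lemma suggests the commutator $[a_i,a_{i+1}^{-1}]$, but we need a \emph{simple} curve. We obtain one as the image of $\delta_i$ under an explicit automorphism.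

For $1\le i\le g-1$ let $w=b_ia_i^{-1}b_i^{-1}a_{i+1}$, and define an endomorphism $\alpha$ of the free group on the $a_j,b_j$ by
\[
b_i\mapsto w^{-1}b_i,\qquad a_{i+1}\mapsto w^{-1}a_{i+1}w,\qquad b_{i+1}\mapsto b_{i+1}w,
\]
fixing the other generators. Then
\[
\alpha(w)=w^{-1}(b_ia_i^{-1}b_i^{-1})w\cdot w^{-1}a_{i+1}w=w^{-1}ww=w .
\]
Let $\alpha'$ be defined by the same formulas with $w$ and $w^{-1}$ exchanged. Then $\alpha'(w)=w(b_ia_i^{-1}b_i^{-1})w^{-1}\cdot wa_{i+1}w^{-1}=w$, and since both maps fix $w$ they are inverse on each generator. Moreover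
\[
[a_i,b_i][a_{i+1},b_{i+1}]=a_i\,w\,b_{i+1}a_{i+1}^{-1}b_{i+1}^{-1}\ \longmapsto\ a_i\,w\,(b_{i+1}w)(w^{-1}a_{i+1}^{-1}w)(w^{-1}b_{i+1}^{-1}),
\]
which is the same word. So $\alpha$ fixes the relator and induces an automorphism of $\pi$. By (M4) it is realized by a homeomorphism of $(\Sigma,*)$, and the image $\delta_i'$ of $\delta_i$ is a separating simple loop through $*$. Since $w^{-1}b_ia_i^{-1}b_i^{-1}=a_{i+1}^{-1}$, it represents
\[
\alpha([a_i,b_i])=a_i\,w^{-1}b_ia_i^{-1}b_i^{-1}\,w=a_ia_{i+1}^{-1}b_ia_i^{-1}b_i^{-1}a_{i+1}=[a_i,\,a_{i+1}^{-1}b_i].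
\]
The identity $[x,yz]=[x,y]\cdot y[x,z]y^{-1}$ and \eqref{eq:D} give
\[
u_i':=(\delta_i')_\chi=D([a_i,a_{i+1}^{-1}])+\zeta^{-1}u_i .
\]
We pair this with $u_k$ using Lemma~\ref{lem:pairing}; the term $\zeta^{-1}u_i$ contributes nothing. For $k=i$ take $p=a_i$, $q=a_{i+1}^{-1}$. For $k=i+1$ take $p=a_{i+1}^{-1}$, $q=a_i$ and use $[q,p]=[p,q]^{-1}$. In both cases
\[
\langle u_i',u_k\rangle=\pm(1-\zeta)(1-\zeta^{-1})=\pm|1-\zeta|^2\ne0 .
\]
For $k\ne i,i+1$ the loops $a_i,a_{i+1}$ lie in $\Sigma_k'$, so $\langle u_i',u_k\rangle=0$. Thus $B=(\langle u_i',u_k\rangle)_{1\le i,k\le g-1}$ is triangular with nonzero diagonal. The Gram matrix of $u_1,\dots,u_{g-1},u'_1,\dots,u'_{g-1}$ has block form $\left(\begin{smallmatrix}0&-B^*\\B&*\end{smallmatrix}\right)$ and is nonsingular. The sequence $(\delta_1,\delta_1',\delta_2,\delta_2',\dots,\delta_{g-1},\delta_{g-1}')$ is therefore good for $\chi^0$, and every nontrivial $\chi$ of finite order has a good sequence. For $g=2$ it is the pair used in Example~\ref{ex:genus2}.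

\subsection{Finiteness}

\begin{proof}[Proof of Proposition~\ref{prop:curves}]
In each isotopy class of essential separating curves fix a representative $c$, an orientation, and a lift $\hat c$ to the maximal abelian cover of $\Sigma$; the lift is closed. For each $\chi$ let $\tilde c$ be the image of $\hat c$ in $\tilde\Sigma$. An intersection point of $t\tilde c$ with $\tilde c'$ lifts to a unique point of $\hat c'$, which lies on $h\hat c$ for a unique $h\in H_1(\Sigma)$ mapping to $t$. So \eqref{eq:integral} becomes
\[
\langle c_\chi,c'_\chi\rangle=\sum_{h\in H_1(\Sigma)}(h\hat c\cdot\hat c')\,\chi(h)^{-1}=:P_{c,c'}(\chi),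
\]
a finite sum. Thus $P_{c,c'}$ is a Laurent polynomial on $\operatorname{Hom}(H_1(\Sigma),\mathbb C^*)\cong(\mathbb C^*)^{2g}$ that does not depend on $\chi$. For a sequence $\mathcal S=(c_1,\dots,c_{2g-2})$ of our representatives let $P_{\mathcal S}=\det(P_{c_i,c_j})\prod_iP_{c_i,c_{i+1}}$. Then $\mathcal S$ is good for $\chi$ if and only if $P_{\mathcal S}(\chi)\ne0$. The ring of Laurent polynomials is noetherian, so the ideal generated by all $P_{\mathcal S}$ is generated by finitely many of them, say $P_{\mathcal S_1},\dots,P_{\mathcal S_l}$. At each nontrivial $\chi$ of finite order some $P_{\mathcal S}$ is nonzero, hence so is some $P_{\mathcal S_j}$. Let $\mathcal C$ be the set of curves occurring in $\mathcal S_1,\dots,\mathcal S_l$.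
\end{proof}

We fix such a set $\mathcal C$ for each $g$. It has at least $2g-2\ge2$ elements.

\section{A spectral gap}\label{sec:gap}

Let $V$ be a complex space of dimension $2h\ge2$ with a nondegenerate skew-Hermitian form. For $h\ge2$ the Lagrangians that meet a given $\Lambda'$ need not form a finite set, so a bound on the probability of hitting single points is not enough. We linearize the condition. Let $Y=\bigwedge^hV$. For a Lagrangian $\Lambda$ let $y_\Lambda\in Y$ be the wedge product of a basis, defined up to a scalar, and let
\[
W_\Lambda=\{y\in Y:y\wedge y_\Lambda=0\},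
\]
a hyperplane. Then $y_\Lambda\in W_{\Lambda'}$ if and only if $\Lambda\cap\Lambda'\ne0$. In Section~\ref{sec:resample} we bound the probability that $y_\Lambda$ lies in a subspace $W$ by induction on $\dim W$, and for this we need a spectral gap for the action on subspaces of $Y$. There is none on the set of all subspaces, since $0$ and $Y$ are fixed points. So we keep only the subspaces that the induction will meet: let $X(V)$ be the set of subspaces $W\subset Y$ such that $y_\Lambda\in W\subset W_{\Lambda'}$ for some Lagrangians $\Lambda,\Lambda'$. We treat $X(V)$ as a discrete set. It contains every $W_{\Lambda'}$, since $y_{\Lambda'}\in W_{\Lambda'}$. An isometry $V\to V'$, given up to a scalar, induces a bijection $X(V)\to X(V')$. For $h=1$, $X(V)$ is the set of isotropic lines, as in Example~\ref{ex:genus2}.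

The next lemma says that a transvection shrinks the intersection of two isotropic subspaces as soon as it moves one vector of the intersection. We state it over a ring because it is used again modulo prime powers in Section~\ref{sec:cyclic}.

\begin{lemma}\label{lem:drop}
Let $R$ be a commutative ring with an automorphism $r\mapsto\bar r$ (possibly the identity), and let $U$ be an $R$-module with a biadditive form satisfying $\langle rx,y\rangle=r\langle x,y\rangle$ and $\langle x,ry\rangle=\bar r\langle x,y\rangle$. Let $\Lambda,\Lambda'$ be submodules on each of which the form vanishes, let $v\in U$, and let $\tau x=x\pm\langle x,v\rangle v$ with a fixed sign. If $\langle x_0,v\rangle$ is a unit for some $x_0\in\Lambda\cap\Lambda'$, then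
\[
\tau\Lambda\cap\Lambda'=\{x\in\Lambda\cap\Lambda':\langle x,v\rangle=0\}.
\]
\end{lemma}

\begin{proof}
The right side is fixed pointwise by $\tau$, so it lies in the left side. Let $y\in\Lambda$ with $\tau y\in\Lambda'$. Then $\langle x_0,\tau y\rangle=0$ since both vectors lie in $\Lambda'$, and $\langle x_0,y\rangle=0$ since both lie in $\Lambda$. Subtracting, $\overline{\langle y,v\rangle}\langle x_0,v\rangle=0$, so $\langle y,v\rangle=0$ and $\tau y=y$ lies in the right side.
\end{proof}

\begin{proposition}\label{prop:gap}
Let $v_1,\dots,v_J\in V$ be isotropic vectors, possibly zero, with $J\ge2$, and let $\tau_j=\tau_{v_j}$. Assume: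
\begin{enumerate}
\item[(i)] for some $\mathcal S\subset\{1,\dots,J\}$ the vectors $v_j$, $j\in\mathcal S$, span $V$, and the graph on $\mathcal S$ with edges $ij$ for $\langle v_i,v_j\rangle\ne0$ is connected;
\item[(ii)] all pairings $\langle v_i,v_j\rangle$ lie in $\mathbb Z[\zeta_n]$ for some $n\ge1$.
\end{enumerate}
Let $\nu$ be uniform on the list $\tau_1^{\pm2},\dots,\tau_J^{\pm2}$ of length $2J$. Then
\[
\|\nu\|_{\ell^2(X(V))}\le\rho_J:=1-\frac{2-\sqrt3}{J(J-1)}.
\]
\end{proposition}

\begin{proof}
Suppose $\langle v_i,v_j\rangle\ne0$, and let $E$ be the nondegenerate plane spanned by $v_i,v_j$. Then $V=E\oplus E^\perp$, and $\tau_i,\tau_j$ lie in $\operatorname{SL}(E)\oplus1$. By (ii) and Lemma~\ref{lem:free}, the group $F_{ij}$ generated by $\tau_i^2,\tau_j^2$ is free on these generators and acts faithfully on $E$. A given $W$ may be fixed by all of $F_{ij}$, so a single pair does not give a gap. The point is that this cannot happen for all pairs.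

\emph{Claim. For each $W\in X(V)$ there is an edge $ij$ of $\mathcal S$ such that the stabilizer of $W$ in $F_{ij}$ is cyclic or trivial.}

Suppose not, and let $ij$ be an edge of $\mathcal S$. The stabilizer is a nonabelian free group, and it embeds in $G=\{\gamma\in\operatorname{SL}(E):(\gamma\oplus1)W=W\}$, a Zariski closed subgroup of $\operatorname{SL}(E)\cong\operatorname{SL}_2(\mathbb C)$. A proper closed subgroup has dimension at most $2$; its identity component has finite index and is solvable, because Lie algebras of dimension at most $2$ are solvable. A nonabelian free group has no solvable subgroup of finite index. Hence $G=\operatorname{SL}(E)$, and $W$ is invariant under $\tau_i$ and $\tau_j$. The graph on $\mathcal S$ is connected with at least $2h\ge2$ vertices, so every vertex lies on an edge and $W$ is invariant under $\Gamma=\langle\tau_j:j\in\mathcal S\rangle$.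

Let $y_\Lambda\in W\subset W_{\Lambda'}$. Invariance gives $\gamma\Lambda\cap\Lambda'\ne0$ for all $\gamma\in\Gamma$. Replace $\Lambda$ by a translate $\gamma\Lambda$ for which $\dim(\gamma\Lambda\cap\Lambda')$ is minimal. Take $x_0\ne0$ in $\Lambda\cap\Lambda'$. Since the $v_j$, $j\in\mathcal S$, span and the form is nondegenerate, $\langle x_0,v_j\rangle\ne0$ for some $j\in\mathcal S$. By Lemma~\ref{lem:drop}, $\tau_j\Lambda\cap\Lambda'$ is a proper subspace of $\Lambda\cap\Lambda'$, contrary to minimality. This proves the claim.

For $i<j$ let $\nu_{ij}$ be uniform on the list $\tau_i^{\pm2},\tau_j^{\pm2}$. Each index lies in $J-1$ of the $\binom J2$ pairs, so $\nu$ is the average of the $\nu_{ij}$. If $\langle v_i,v_j\rangle\ne0$, let $X_{ij}\subset X(V)$ be the set of points whose stabilizer in $F_{ij}$ is cyclic or trivial; it is $F_{ij}$-invariant. Otherwise let $X_{ij}=\emptyset$. The operator $\nu_{ij}$ preserves $\ell^2(X_{ij})$ and its orthogonal complement, with norm at most $\sqrt3/2$ on the first by Lemma~\ref{lem:kesten} and at most $1$ on the second. So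
\[
|\langle\nu_{ij}f,f\rangle|\le\|f\|^2-\bigl(1-\tfrac{\sqrt3}2\bigr)\|f\mathbf 1_{X_{ij}}\|^2 .
\]
By the claim the sets $X_{ij}$ cover $X(V)$, so $\sum_{i<j}\|f\mathbf 1_{X_{ij}}\|^2\ge\|f\|^2$. Averaging gives $|\langle\nu f,f\rangle|\le\bigl(1-\binom J2^{-1}(1-\frac{\sqrt3}2)\bigr)\|f\|^2=\rho_J\|f\|^2$.
\end{proof}

The spanning hypothesis in (i) cannot be dropped: if a Lagrangian $\Lambda$ contains all $v_j$, every $\tau_j$ fixes $\Lambda$ pointwise and the line through $y_\Lambda$ is a fixed point in $X(V)$.

\section{Non-concentration and resampling}\label{sec:resample}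

\subsection{From the gap to transversality}

\begin{lemma}\label{lem:nonconc}
Let $V_0,\dots,V_k$ be spaces as in Section~\ref{sec:gap}, all of dimension $2h$, and let $\Delta=\binom{2h}h$. Let $\gamma_i\colon V_{i-1}\to V_i$ be isometries and let $\theta_i$ be independent random isometries of $V_i$, all given up to scalars, where $\theta_i$ has a symmetric finitely supported law $\nu_i$ with $\|\nu_i\|_{\ell^2(X(V_i))}\le\rho<1$. Let $x_0\subset V_0$ be a fixed Lagrangian and $x_i=\theta_i\gamma_ix_{i-1}$. Then for every Lagrangian $\Lambda'\subset V_k$,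
\[
\Pr(x_k\cap\Lambda'\ne0)\le2\rho^{\,\lfloor k/\Delta\rfloor2^{2-\Delta}} .
\]
\end{lemma}

The idea is to run the last $\ell$ steps twice, independently. The two pullbacks of $W$ rarely coincide, by the gap, and when they differ their intersection has smaller dimension.

\begin{proof}
Let $y_m=y_{x_m}$ and let $\mu_r(m)$ be the supremum of $\Pr(y_m\in W)$ over $W\in X(V_m)$ with $\dim W\le r$, where the supremum of the empty set is $0$; thus $\mu_0=0$. Let $W\in X(V_m)$ with $\dim W\le r$, let $\ell\le m$, and put $\mathsf h=\theta_m\gamma_m\cdots\theta_{m-\ell+1}\gamma_{m-\ell+1}$, which is independent of $y_{m-\ell}$. Let $\mathsf h'$ be a copy of $\mathsf h$ independent of $(\mathsf h,y_{m-\ell})$. With $p(y)=\Pr(y\in\mathsf h^{-1}W)$, the Cauchy--Schwarz inequality gives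
\[
\Pr(y_m\in W)^2=\mathbb E[p(y_{m-\ell})]^2\le\mathbb E[p(y_{m-\ell})^2]=\Pr\bigl(y_{m-\ell}\in\mathsf h^{-1}W\cap\mathsf h'^{-1}W\bigr).
\]
The law of $\mathsf h^{-1}W$ on $X(V_{m-\ell})$ arises from $\mathbf 1_{\{W\}}$ by applying in turn $\nu_m,\gamma_m^{-1},\nu_{m-1},\dots,\gamma_{m-\ell+1}^{-1}$; here we use that $\theta_i^{-1}$ has law $\nu_i$. The $\gamma_i^{-1}$ act as unitaries, so this law has $\ell^2$-norm at most $\rho^\ell$, and
\[
\Pr(\mathsf h^{-1}W=\mathsf h'^{-1}W)=\sum_{W'}\Pr(\mathsf h^{-1}W=W')^2\le\rho^{2\ell}.
\]
If the two subspaces differ, then since they have equal dimension their intersection $W'$ has dimension at most $r-1$, and it lies in some $W_{\Lambda''}$. Either $W'$ contains no vector $y_\Lambda$, so $y_{m-\ell}\notin W'$, or $W'\in X(V_{m-\ell})$. Conditioning on $(\mathsf h,\mathsf h')$,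
\[
\mu_r(m)^2\le\rho^{2\ell}+\mu_{r-1}(m-\ell).
\]
Take $\ell=\lfloor k/\Delta\rfloor$. We show $\mu_r(m)\le2\rho^{\ell2^{1-r}}$ for $r\ge1$ and $m\ge r\ell$. For $r=1$, $\mu_1(m)\le\rho^\ell$. For $r\ge2$, induction gives $\mu_r(m)^2\le\rho^{2\ell}+2\rho^{\ell2^{2-r}}\le4\rho^{\ell2^{2-r}}$. Apply this to $W=W_{\Lambda'}$ with $r=\Delta-1$ and $m=k$.
\end{proof}

Since $\Delta\ge2$ and $\lfloor k/\Delta\rfloor\ge k/\Delta-1$, the bound is at most $2\rho^{-1}e^{-c_1k}$ with $c_1=2^{2-\Delta}\Delta^{-1}\log(1/\rho)$.

\subsection{Block decomposition}

Let $\Psi\subset\mathcal M$ be a finite set. Each $\psi\in\Psi$ is a product of elements of $T$, and padding with $1\in T$ we find $\ell_0$ and words $w_\psi\in T^{\ell_0}$ with product $\psi$; these words are distinct. Cut $(s_1,\dots,s_L)$ into $n_L=\lfloor L/\ell_0\rfloor$ blocks of length $\ell_0$ and a remainder. A block is \emph{marked} if it is one of the words $w_\psi$, which has probability $\kappa=|\Psi||T|^{-\ell_0}$. Let $\mathcal G$ be the partition of $T^L$ given by the positions of the marked blocks, the words in the unmarked blocks, and the remainder.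 On an atom of $\mathcal G$ with $k$ marked blocks,
\begin{equation}\label{eq:blocks}
\phi=g_0\theta_1g_1\theta_2\cdots\theta_kg_k ,
\end{equation}
where the $g_i\in\mathcal M$ are constant and, conditionally on the atom, the $\theta_i$ are independent and uniform on $\Psi$. The number $k$ is binomial with parameters $n_L,\kappa$, so the event $\mathsf K=\{k\ge\kappa n_L/2\}$, a union of atoms, satisfies $\Pr(\mathsf K^c)\le e^{-\kappa n_L/8}$ by the Chernoff bound.

\begin{proposition}\label{prop:resample}
Take $\Psi=\{\tau_c^{\pm2}:c\in\mathcal C\}$. There are $C_2,c_2>0$ depending only on $g$ and $T$ such that for all $L$: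
\begin{enumerate}
\item[(a)] $\Pr(\mathsf K^c)\le C_2e^{-c_2L}$;
\item[(b)] the action of $\phi$ on $H_1(\Sigma)$, hence the quotient $A_\phi$ of $H_1(\Sigma)$ and its set of characters, is constant on each atom of $\mathcal G$;
\item[(c)] on each atom contained in $\mathsf K$, for every nontrivial character $\chi$ of $A_\phi$ of finite order, $\Pr(H_1(M_\phi;\mathbb C_\chi)\ne0\mid\mathcal G)\le C_2e^{-c_2L}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) is the Chernoff bound, as $n_L\ge L/\ell_0-1$. Part (b) holds because $\Psi$ lies in the Torelli group. For (c), put $\chi_0=\chi$ and $\chi_i=\chi g_0\cdots g_{i-1}$ for $1\le i\le k+1$; these are constant on the atom, nontrivial of finite order, and $\chi_{k+1}=\chi\phi$. The isometry $\phi\colon V_{\chi\phi}\to V_\chi$ factors as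
\[
V_{\chi_{k+1}}\xrightarrow{g_k}V_{\chi_k}\xrightarrow{\theta_k}V_{\chi_k}\xrightarrow{g_{k-1}}\cdots\xrightarrow{g_1}V_{\chi_1}\xrightarrow{\theta_1}V_{\chi_1}\xrightarrow{g_0}V_\chi .
\]
By (M3) the set $\Psi$ has $2J$ elements, $J=|\mathcal C|$, so $\theta_i$ acts on $V_{\chi_i}$ with the law $\nu$ of Proposition~\ref{prop:gap} for the vectors $c_{\chi_i}$, $c\in\mathcal C$. Hypothesis (i) holds by Proposition~\ref{prop:curves} and (ii) by \eqref{eq:integral}, so the norm is at most $\rho_J$ for every $i$. By Proposition~\ref{prop:criterion} the event in (c) is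
\[
\theta_1g_1\cdots\theta_kg_k\,\Lambda_{\chi\phi}\cap g_0^{-1}\Lambda_\chi\ne0 .
\]
Both Lagrangians are constant on the atom, so Lemma~\ref{lem:nonconc} with $h=g-1\ge1$ bounds the probability by $2\rho_J^{-1}e^{-c_1k}$. On $\mathsf K$ we have $k\ge\kappa(L/\ell_0-1)/2$.
\end{proof}

Separating twists cannot detect the trivial character, since they act trivially on $H_1(\Sigma;\mathbb C)$. But the trivial character is fixed by all of $\mathcal M$, so here we may resample nonseparating twists.

\begin{corollary}\label{cor:b1}
There are $C_3,c_3>0$ depending only on $g$ and $T$ with $\Pr(A_\phi\text{ is infinite})=\Pr(\beta_1(M_\phi)>0)\le C_3e^{-c_3L}$.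
\end{corollary}

\begin{proof}
Let $V=H_1(\Sigma;\mathbb C)$ with the form $\omega(x,\bar y)$, and let $\lambda_{\mathbb C}$ be the Lagrangian spanned by $\lambda$. Then $\beta_1(M_\phi)=2g-\dim(\lambda_{\mathbb C}+\phi\lambda_{\mathbb C})=\dim(\lambda_{\mathbb C}\cap\phi\lambda_{\mathbb C})$. Let $c_1,\dots,c_{2g}$ be a chain of simple closed curves: consecutive curves meet once, other pairs are disjoint. The matrix of pairings of the classes $v_j=[c_j]$ is skew-symmetric and tridiagonal with entries $\pm1$ next to the diagonal. Expanding along the last row and column removes two indices without changing the determinant, so the determinant is $1$. Hence the $v_j$ form a basis, their graph is a path, and Proposition~\ref{prop:gap} applies with $n=1$, $J=2g$. Use the block decomposition with $\Psi=\{\tau_{c_j}^{\pm2}\}$ and Lemma~\ref{lem:nonconc} with all spaces equal to $V$, starting Lagrangian $\lambda_{\mathbb C}$ and target $g_0^{-1}\lambda_{\mathbb C}$.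
\end{proof}

\section{The first homology group has few cyclic subgroups}\label{sec:cyclic}

This section proves Proposition~\ref{prop:cyclic}. Let $\mathsf F$ be the event that $A_\phi$ is finite. On $\mathsf F$ write $A_\phi\cong\bigoplus_{i=1}^g\mathbb Z/d_i$ with $d_1\mid d_2\mid\cdots\mid d_g$.

\subsection{Reduction to the second largest invariant factor}

The group $\mathbb Z/p^2$ has three cyclic subgroups and $(\mathbb Z/p)^2$ has $p+2$. In general it is $d_{g-1}$ that matters. Let $\sigma_0(n)$ be the number of divisors of $n$. For $n\mid d_g$, the number of elements killed by $n$ is $\prod_i\gcd(d_i,n)\le d_{g-1}^{\,g-1}n$, and a cyclic group of order $n$ has $n\prod_{p\mid n}(1-p^{-1})$ generators. So the number of cyclic subgroups of order $n$ is at most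
\[
d_{g-1}^{\,g-1}\prod_{p\mid n}\frac p{p-1}\le d_{g-1}^{\,g-1}\prod_{p\mid n}2\le d_{g-1}^{\,g-1}\sigma_0(n).
\]
Summing over $n\mid d_g$, the number of cyclic subgroups is at most $\sigma_0(d_g)^2d_{g-1}^{\,g-1}$. For each $\gamma>0$ there is $C_\gamma$ with $\sigma_0(x)\le C_\gamma x^\gamma$. With $\gamma=\varepsilon/(8C_0)$ and \eqref{eq:size}, $\sigma_0(d_g)^2\le C_\gamma^2e^{\varepsilon L/4}$. So Proposition~\ref{prop:cyclic} follows from the next statement, applied with $\varepsilon/(2g)$ in place of $\varepsilon$.

\begin{proposition}\label{prop:d}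
For every $\varepsilon>0$, $\ \Pr(\mathsf F\text{ and }d_{g-1}\le e^{\varepsilon L})\to1$.
\end{proposition}

We read divisibility of the $d_i$ from intersections of Lagrangians modulo prime powers. For $q=p^a$ let $\lambda_q$ be the image of $\lambda$ in $H_1(\Sigma;\mathbb Z/q)$. It is spanned by half of a symplectic basis, so it equals its own annihilator, and the same holds for $\phi\lambda_q$. Hence $x\mapsto\omega(x,\cdot)$ gives
\[
A_\phi^{(q)}:=\lambda_q\cap\phi\lambda_q\ \cong\ \operatorname{Hom}(A_\phi,\mathbb Z/q).
\]
Let $r_q(\phi)$ be the number of summands $\mathbb Z/q$ in a decomposition of $A_\phi^{(q)}$ into cyclic $p$-groups. On $\mathsf F$ we have $A_\phi^{(q)}\cong\bigoplus_i\mathbb Z/\gcd(d_i,q)$, so $r_q(\phi)$ is the number of $i$ with $q\mid d_i$; in particular $r_q\ge1$ if and only if $q\mid d_g$, and $r_q\ge2$ if and only if $q\mid d_{g-1}$. A vector in $H_1(\Sigma;\mathbb Z/q)$ has order $q$ if and only if it is unimodular, so $r_q\ge1$ if and only if $A_\phi^{(q)}$ contains a unimodular vector.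

\subsection{Bounded primes}

\begin{lemma}\label{lem:small}
For every prime power $q=p^a$, $\ \limsup_{L\to\infty}\Pr(r_q(\phi)\ge1)\le2p^{-a}$.
\end{lemma}

\begin{proof}
There are $p^{ag}(1-p^{-g})$ unimodular vectors in $\lambda_q$ and $p^{2ag}(1-p^{-2g})$ in $H_1(\Sigma;\mathbb Z/q)$. The $p^a(1-p^{-1})$ units of $\mathbb Z/q$ act freely on them. A unimodular $x\in\lambda_q$ lies in $\phi\lambda_q$ if and only if $\phi^{-1}x\in\lambda_q$. By Lemma~\ref{lem:equi} the expected number of unimodular vectors in $A_\phi^{(q)}$ up to units converges to
\[
\frac{p^{ag}(1-p^{-g})}{p^a(1-p^{-1})}\cdot\frac{p^{ag}(1-p^{-g})}{p^{2ag}(1-p^{-2g})}=\frac{p^{-a}}{1-p^{-1}}\cdot\frac{1-p^{-g}}{1+p^{-g}}\le2p^{-a}.\qedhere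
\]
\end{proof}

\subsection{Large primes: switching}

Equidistribution is not available for all primes that may divide $d_{g-1}$. The bound \eqref{eq:size} allows primes exponential in $L$, and the walk cannot be close to uniform modulo $p$ once $p^{2g}$ is much larger than $|T|^L$. We use instead a symmetry of the walk that works for all large primes at once. We modify $\phi$ by a random transvection in a reversible way. By Lemma~\ref{lem:drop}, if $r_q\ge1$ then most modifications lower $r_q$ and few raise it. Reversibility equates the flow from level $r$ down to $r-1$ with the flow from $r-1$ up to $r$, so levels $r\ge2$ carry little weight.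

For $v\in H_1(\Sigma)$ let $\tau_vx=x+s\,\omega(x,v)v$ with $s$ as in (M2). Then $\tau_v^{-1}x=x-s\,\omega(x,v)v$ and $\gamma\tau_v\gamma^{-1}=\tau_{\gamma v}$ for $\gamma\in\operatorname{Sp}(2g,\mathbb Z)$.

\begin{lemma}\label{lem:dropq}
Let $q=p^a$. Suppose $\phi'$ acts on homology as $\tau_v^{\pm1}\phi$, and $\omega(x,v)\not\equiv0\pmod p$ for some $x\in A_\phi^{(q)}$. Then $r_q(\phi')=r_q(\phi)-1$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:drop} with $R=\mathbb Z/q$, $\Lambda=\phi\lambda_q$, $\Lambda'=\lambda_q$. It shows that $A_{\phi'}^{(q)}$ is the kernel of $\omega(\cdot,v)\colon A_\phi^{(q)}\to\mathbb Z/q$. This map is onto and is split by $1\mapsto\omega(x,v)^{-1}x$, so $A_\phi^{(q)}\cong A_{\phi'}^{(q)}\oplus\mathbb Z/q$.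
\end{proof}

Let $c_0$ be a nonseparating simple closed curve, with primitive class $\xi$. Choose $\ell_1$ and a word $w_1\in T^{\ell_1}$ with product $\tau_{c_0}$, and let $w_0=(1,\dots,1)\in T^{\ell_1}$. Fix $m\ge1$ and let $L\ge m\ell_1$. Let $B_1,\dots,B_m$ be the products of the first $m$ blocks of length $\ell_1$, and let
\[
v_i=B_1\cdots B_{i-1}\,\xi\in H_1(\Sigma)\qquad(1\le i\le m).
\]
In this section a block is \emph{marked} if its word is $w_0$ or $w_1$; this has probability $\kappa_1=2|T|^{-\ell_1}$. Let $I$ be uniform on $\{1,\dots,m\}$ and independent of the walk. If block $I$ is marked, exchange $w_0$ and $w_1$ in it and let $\phi'$ be the new product; otherwise let $\phi'=\phi$. For each value of $I$ this operation is an involution of $T^L$, so it preserves the uniform measure, and $(\phi,\phi')$ has the same law as $(\phi',\phi)$. If block $I$ is marked, then $\phi'=\beta\tau_{c_0}^{\pm1}\beta^{-1}\phi$ with $\beta=B_1\cdots B_{I-1}$, so $\phi'$ acts on homology as $\tau_{v_I}^{\pm1}\phi$.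

To apply Lemma~\ref{lem:dropq} we need $\omega(x,v_I)\not\equiv0$ for most $I$. The vector $x$ and the prime $p$ depend on the whole walk, so we require this for all $x$ and all large $p$. Let $R_m\ge1$ bound the coordinates, in a fixed basis, of all possible values of $v_1,\dots,v_m$, and let $K_m=(2g)!\,R_m^{2g}$. For $\eta\in(0,\kappa_1/4)$ let $\mathsf Z$ be the event that at least $\kappa_1m/2$ of the first $m$ blocks are marked and
\begin{equation}\label{eq:spread}
\#\{i\le m:\omega(x,v_i)\equiv0\bmod p\}\le\eta m\quad\text{for all primes }p>K_m,\ 0\ne x\in H_1(\Sigma;\mathbb F_p).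
\end{equation}
It depends only on the first $m$ blocks, so $\Pr(\mathsf Z)$ does not depend on $L$.

\begin{lemma}\label{lem:spread}
For fixed $\eta$, $\ \Pr(\mathsf Z^c)\to0$ as $m\to\infty$.
\end{lemma}

We prove this in Section~\ref{sec:spread}. Below $\sum_q$ runs over prime powers $q=p^a$ with $p>K_m$ and $a\ge1$. On $\mathsf F$ let $S_r=\sum_q\log p\cdot\mathbf 1[r_q(\phi)=r]$. Then $\sum_{r\ge1}S_r\le\log d_g\le C_0L$, and $\sum_{r=2}^gS_r=\log d^*$, where $d^*$ is the largest divisor of $d_{g-1}$ with all prime factors greater than $K_m$.

\begin{lemma}\label{lem:switch}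
For $L\ge m\ell_1$,
\[
\mathbb E[\mathbf 1_{\mathsf F}\log d^*]\le(g-1)\,C_0L\Bigl(\Pr(\mathsf Z^c)+\frac4{\kappa_1}\bigl(\Pr(\mathsf Z^c)+\Pr(\mathsf F^c)+\eta\bigr)\Bigr).
\]
\end{lemma}

\begin{proof}
Fix $r$ with $2\le r\le g$. Consider a walk in $\mathsf Z$ and a $q$ with $r_q(\phi)\ge1$, and choose a unimodular $x\in A_\phi^{(q)}$ depending only on the walk and $q$. Its reduction modulo $p$ is nonzero, so \eqref{eq:spread} applies to it.

\emph{Down.} For at least $(\kappa_1/2-\eta)m$ values of $I$, block $I$ is marked and $\omega(x,v_I)\not\equiv0$, so $r_q(\phi')=r_q(\phi)-1$ by Lemma~\ref{lem:dropq}.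

\emph{Up.} If $r_q(\phi')>r_q(\phi)$, then $\phi'\ne\phi$, so block $I$ is marked, and Lemma~\ref{lem:dropq} forces $\omega(x,v_I)\equiv0$. This holds for at most $\eta m$ values of $I$.

By the first statement,
\[
\Bigl(\frac{\kappa_1}2-\eta\Bigr)\mathbb E[S_r\mathbf 1_{\mathsf F\cap\mathsf Z}]\le\mathbb E\Bigl[\mathbf 1_{\mathsf F}\sum_q\log p\cdot\mathbf 1[r_q(\phi)=r,\ r_q(\phi')=r-1]\Bigr].
\]
Let $\mathsf F'$ be the event that $A_{\phi'}$ is finite; $\Pr(\mathsf F')=\Pr(\mathsf F)$. On $\mathsf F$ the inner sum is at most $S_r\le C_0L$, so the part of the expectation over $\mathsf F\setminus\mathsf F'$ is at most $C_0L\Pr(\mathsf F^c)$. Exchanging $\phi$ and $\phi'$, the part over $\mathsf F\cap\mathsf F'$ equals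
\[
\mathbb E\Bigl[\mathbf 1_{\mathsf F\cap\mathsf F'}\sum_q\log p\cdot\mathbf 1[r_q(\phi)=r-1,\ r_q(\phi')=r]\Bigr].
\]
Since $r-1\ge1$, the inner sum is at most $S_{r-1}\le C_0L$, so $\mathsf Z^c$ contributes at most $C_0L\Pr(\mathsf Z^c)$. By the second statement, $\mathsf Z$ contributes at most $\eta\,\mathbb E[S_{r-1}\mathbf 1_{\mathsf F}]\le\eta C_0L$. As $\kappa_1/2-\eta\ge\kappa_1/4$,
\[
\mathbb E[S_r\mathbf 1_{\mathsf F\cap\mathsf Z}]\le\frac4{\kappa_1}C_0L\bigl(\Pr(\mathsf F^c)+\Pr(\mathsf Z^c)+\eta\bigr).
\]
Add $\mathbb E[S_r\mathbf 1_{\mathsf F\cap\mathsf Z^c}]\le C_0L\Pr(\mathsf Z^c)$ and sum over $r$.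
\end{proof}

The argument does not reach $r=1$: at level $0$ there is no vector $x$ to obstruct a step up, and $S_0=\infty$. This costs nothing, because $d_g$ enters the count of cyclic subgroups only through $\sigma_0(d_g)$.

\begin{proof}[Proof of Proposition~\ref{prop:d}]
Let $\varepsilon,\delta>0$. Choose $\eta$ small, then $m$ large by Lemma~\ref{lem:spread}, then $L_0$ large by Corollary~\ref{cor:b1}, so that for $L\ge L_0$ we have $\Pr(\mathsf F^c)\le\delta$ and the right side in Lemma~\ref{lem:switch} is at most $\delta\varepsilon L/2$. By Markov's inequality $\Pr(\mathsf F\text{ and }\log d^*>\varepsilon L/2)\le\delta$. Now $K_m$ is fixed; choose $a$ with $\sum_{p\le K_m}2p^{-a}<\delta$. By Lemma~\ref{lem:small}, for large $L$ the probability that $r_{p^a}(\phi)\ge1$ for some $p\le K_m$ is at most $\delta$. Outside these three events $A_\phi$ is finite, no $p^a$ with $p\le K_m$ divides $d_g$ or its divisor $d_{g-1}$, and $d_{g-1}\le K_m^{aK_m}e^{\varepsilon L/2}\le e^{\varepsilon L}$ for large $L$. So the probability in question is at least $1-3\delta$ for large $L$.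
\end{proof}

\subsection{The vectors $v_i$ avoid hyperplanes}\label{sec:spread}

\begin{proof}[Proof of Lemma~\ref{lem:spread}]
The number of marked blocks is binomial with parameters $m,\kappa_1$, so it is at least $\kappa_1m/2$ with probability tending to $1$.

\emph{From all large primes to $\mathbb Q$.} If some of the $v_i$ span $H_1(\Sigma;\mathbb Q)$, then $2g$ of them have a nonzero determinant of absolute value at most $K_m$, so they span $H_1(\Sigma;\mathbb F_p)$ for every $p>K_m$. Hence if \eqref{eq:spread} fails, more than $\eta m$ of the $v_i$ lie in a rational hyperplane $U$. We bound the probability of this event.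

\emph{One step, via one auxiliary prime.} Fix a prime $P\ge16eg/\eta$. The product $B_1\cdots B_t$ is the walk at time $t\ell_1$. By Lemma~\ref{lem:equi}, for each nonzero $x\in H_1(\Sigma;\mathbb F_P)$ the probability that $\omega(x,B_1\cdots B_t\xi)\equiv0\pmod P$ tends to $(P^{2g-1}-1)/(P^{2g}-1)\le1/P$. So there is $t_0\ge1$, independent of $m$, such that it is at most $2/P$ for all such $x$ and all $t\ge t_0$. A proper rational subspace $U'$ is annihilated by a primitive integral vector, which is nonzero modulo $P$; so $\Pr(B_1\cdots B_t\xi\in U')\le2/P$ for $t\ge t_0$. Let $\mathcal B_j$ be the $\sigma$-algebra generated by $B_1,\dots,B_j$; the vector $v_i$ is $\mathcal B_{i-1}$-measurable. Writing $v_i=(B_1\cdots B_j)(B_{j+1}\cdots B_{i-1}\xi)$, we get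
\begin{equation}\label{eq:onestep}
\Pr(v_i\in U'\mid\mathcal B_j)\le2/P\quad\text{if $U'$ is proper, rational and $\mathcal B_j$-measurable, and }i-1\ge j+t_0 .
\end{equation}

\emph{Replacing $U$ by a subspace known early.} The hyperplane $U$ depends on all the blocks, so \eqref{eq:onestep} does not apply to it. Let $\mathcal I=\{i\le m:v_i\in U\}$, so $|\mathcal I|>\eta m$. Put $j_1=\min\mathcal I$, let $U_k$ be the span of $v_{j_1},\dots,v_{j_k}$, and let $j_{k+1}=\min\{i\in\mathcal I:v_i\notin U_k\}$ as long as this set is nonempty. Then $j_1<j_2<\cdots$ and $\dim U_k=k\le2g-1$. Every $i\in\mathcal I$ with $j_k\le i<j_{k+1}$, or with $i\ge j_k$ for the last $k$, has $v_i\in U_k$. So for some $k\le2g-1$ at least $\eta m/2g$ indices $i\in[j_k,m]$ have $v_i\in U_k$, and at least $\eta m/(2gt_0)$ of them lie in one residue class modulo $t_0$.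

\emph{Union bound.} Fix $k\le2g-1$, indices $j_1<\dots<j_k$ and a residue class. Let $U_k$ be the span of $v_{j_1},\dots,v_{j_k}$; it is proper and $\mathcal B_{j_k-1}$-measurable. Let $i_0<i_1<\cdots$ be the elements of the class in $[j_k,m]$; at most $m/t_0$ of them have subscript $a\ge1$. For $a\ge1$, the subspace $U_k$ and the events $v_{i_{a'}}\in U_k$ with $a'<a$ are $\mathcal B_{i_{a-1}-1}$-measurable, and $i_a-1=(i_{a-1}-1)+t_0$, so \eqref{eq:onestep} bounds the conditional probability of $v_{i_a}\in U_k$ by $2/P$. Hence $b$ given indices with $a\ge1$ all satisfy $v_{i_a}\in U_k$ with probability at most $(2/P)^b$. We need $b=\lceil\eta m/(2gt_0)\rceil-1$ such indices, and $b\ge\eta m/(4gt_0)$ once $\eta m\ge4gt_0$. Using $\binom nb\le(en/b)^b$, the probability is at most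
\[
\binom{\lfloor m/t_0\rfloor}b\Bigl(\frac2P\Bigr)^b\le\Bigl(\frac{2em}{t_0bP}\Bigr)^b\le\Bigl(\frac{8eg}{\eta P}\Bigr)^b\le2^{-b}.
\]
There are at most $2g\,m^{2g}t_0$ choices of $k$, $(j_1,\dots,j_k)$ and the class, so the total probability is at most $2g\,m^{2g}t_0\,2^{-\eta m/(4gt_0)}$, which tends to $0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

Throughout, $\mathcal G$, $\mathsf K$, $C_2$, $c_2$ are as in Proposition~\ref{prop:resample}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varepsilon=c_2/2$ and let $\mathsf E$ be the event of Proposition~\ref{prop:cyclic}; it is a union of atoms of $\mathcal G$ by Proposition~\ref{prop:resample}(b). Fix an atom in $\mathsf E\cap\mathsf K$. On it $A_\phi$ is a fixed finite group, and its character group is isomorphic to $A_\phi$, so it has at most $e^{\varepsilon L}$ cyclic subgroups. Choose a generator of each nontrivial one. By Lemma~\ref{lem:twisted}(a), $\beta_1(\widehat M_\phi)$ is the sum of $\dim H_1(M_\phi;\mathbb C_\chi)$ over all characters of $A_\phi$. The trivial character contributes $\beta_1(M_\phi)=0$. By Lemma~\ref{lem:twisted}(b),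 if $\beta_1(\widehat M_\phi)>0$ then $H_1(M_\phi;\mathbb C_\chi)\ne0$ for one of the chosen generators. By Proposition~\ref{prop:resample}(c) this has conditional probability at most $e^{\varepsilon L}C_2e^{-c_2L}$. Therefore
\[
\Pr(\beta_1(\widehat M_\phi)>0)\le\Pr(\mathsf E^c)+\Pr(\mathsf K^c)+C_2e^{-c_2L/2}\longrightarrow0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:covers}]
(1) Suppose $M_\phi$ has an abelian cover with finite deck group of exponent at most $N$ and $\beta_1>0$. By Lemma~\ref{lem:twisted}(a), either $\beta_1(M_\phi)>0$ or $H_1(M_\phi;\mathbb C_\chi)\ne0$ for a nontrivial character $\chi$ of $A_\phi$ of order at most $N$. Characters of $A_\phi$ factor through $H_1(\Sigma)/\lambda\cong\mathbb Z^g$, which has $n^g$ characters of order dividing $n$. So on each atom of $\mathcal G$ there are at most $\sum_{n\le N}n^g\le N^{g+1}$ characters to test. By Corollary~\ref{cor:b1} and Proposition~\ref{prop:resample}, the probability is at most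
\[
C_3e^{-c_3L}+C_2e^{-c_2L}+N^{g+1}C_2e^{-c_2L}\le CN^{g+1}e^{-cL}.
\]

(2) Since $1\in T$, we have $\Pr(\phi=1)\ge|T|^{-L}$. The manifold $M_1$ is the connected sum of $g$ copies of $S^1\times S^2$, with free fundamental group $F_g$. If $Q$ is generated by $g$ elements, there is an epimorphism $F_g\to Q$, and its kernel is free of rank $1+|Q|(g-1)>0$; so the corresponding cover has $\beta_1>0$. The maximal abelian cover of $M_1$ has fundamental group $[F_g,F_g]$, which is free of infinite rank, so it has $\beta_1>0$. Finally $\pi_1(M_\phi)$ is a quotient of $\pi_1(H)\cong F_g$, so a $Q$-cover exists only if $Q$ is generated by $g$ elements.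

(3) By Theorem~\ref{thm:main} and Corollary~\ref{cor:b1}, with probability tending to $1$ the group $A_\phi$ is finite and $\beta_1(\widehat M_\phi)=0$. Then $\widehat M_\phi$ is a finite regular cover of every abelian cover of $M_\phi$, and $\beta_1$ does not decrease in such covers.
\end{proof}

\begin{remark}
Theorem~\ref{thm:main} comes with no rate of convergence, because the term $\Pr(\mathsf E^c)$ is only shown to tend to $0$. Theorem~\ref{thm:covers}(1) gives exponential decay uniformly for all finite abelian covers whose deck group has exponent up to $e^{c'L}$, for any fixed $c'<c/(g+1)$. Part (2) shows that for a fixed finite abelian $Q$ generated by $g$ elements the decay is not faster than exponential.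
\end{remark}

\begin{thebibliography}{9}

\bibitem{DT}
Nathan M. Dunfield and William P. Thurston, \emph{Finite covers of random 3-manifolds}, arXiv:math/0502567 (2005).

\end{thebibliography}
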